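\title{Deciding freeness of finitely generated inverse subsemigroups of free inverse semigroups}


\begin{abstract}
We show that one can decide, in polynomial time, whether the inverse subsemigroup of a free inverse semigroup generated by a given finite set of words is itself a free inverse semigroup. The proof has three ingredients: every irredundant generating set of a free inverse semigroup is a free basis; a family of elements is a free basis if and only if no generator's Munn tree is covered by the translated trees lying behind it in the Cayley tree of the family; and this covering condition reduces to finitely many membership questions for rational subsets of a free group. The same method decides isomorphism with a free inverse monoid. For a natural family of inverse semigroups built from a finitely generated group $G$ with solvable word problem, it shows that freeness is decidable exactly when two problems about free subgroups of $G$ are decidable.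
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{inverse semigroup} is a semigroup $S$ in which every element $s$ has a unique $s^{-1}\in S$ with $ss^{-1}s=s$ and $s^{-1}ss^{-1}=s^{-1}$. Groups are examples, but in general $ss^{-1}$ is only an idempotent and not an identity. For a non-empty set $Y$, the \emph{free inverse semigroup} $FI_Y$ is the inverse semigroup containing $Y$ such that every map from $Y$ to an inverse semigroup $S$ extends uniquely to a homomorphism $FI_Y\to S$. Its elements are represented by non-empty words over $Y^{\pm}=Y\cup Y^{-1}$, where $Y^{-1}$ is a set of formal inverses. We call an inverse semigroup \emph{free inverse} if it is isomorphic to $FI_Y$ for some non-empty set $Y$, finite or infinite.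

For a subset $A$ of an inverse semigroup $S$, let $\langle A\rangle$ be the set of all non-empty products of elements of $A\cup A^{-1}$; this is the inverse subsemigroup generated by $A$, and $\langle\emptyset\rangle=\emptyset$. A non-empty subset $B\subseteq S$ is a \emph{free basis} of $\langle B\rangle$ if the homomorphism $FI_B\to S$ extending the inclusion $B\hookrightarrow S$ is injective; in that case $\langle B\rangle\cong FI_B$.

Every subgroup of a free group is free. Nothing of the kind holds for inverse semigroups: the idempotent $xx^{-1}\in FI_X$ generates a semigroup with one element, whereas $FI_Y$ is infinite, because the homomorphism $FI_Y\to\mathbb Z$ sending each $y\in Y$ to $1$ separates the powers of a generator. So freeness is a genuine property of an inverse subsemigroup of $FI_X$, and one may ask whether it can be recognized. The following question comes from Cho and Ruskuc \cite{CR}: \emph{is there an algorithm which, given a finite non-empty set $X$ and a finite non-empty set $A$ of non-empty words over $X^{\pm}$, decides whether the inverse subsemigroup $\langle A\rangle$ of $FI_X$ is free inverse?} The answer is yes.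

\begin{theorem}\label{thm:main}
There is an algorithm, running in polynomial time, which given $X$ and $A$ decides whether $\langle A\rangle\le FI_X$ is a free inverse semigroup, and if so outputs a free basis contained in $A$.
\end{theorem}

A first guess is that the free group sees everything. The inclusion of $X$ in the free group $F_X$ extends to a homomorphism $FI_X\to F_X$, and one might hope that $B\subseteq FI_X$ is a free basis as soon as its images in $F_X$ freely generate a subgroup. This fails with two generators. Let $a=x$ and $b=xx^{-1}y$, whose images $x$ and $y$ form a basis of $F_{\{x,y\}}$. From $xx^{-1}x=x$ we get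
\begin{equation}\label{eq:first-relation}
aa^{-1}b=xx^{-1}xx^{-1}y=b .
\end{equation}
In $FI_{\{a,b\}}$ the words $aa^{-1}b$ and $b$ represent different elements, since the homomorphism to the inverse semigroup $(\{0,1\},\cdot)$ with $a\mapsto0$, $b\mapsto1$ separates them. Thus $\{a,b\}$ is not a free basis, and the obstruction is a relation that every group satisfies.

Two infinite quantifiers stand between the definition of freeness and an algorithm. The semigroup $\langle A\rangle$ might have a free basis unrelated to $A$, and a candidate basis must avoid infinitely many potential relations. Both are removed by the same feature of $FI_X$. An element of $FI_X$ records not only an element of $F_X$ but also the finite tree of edges traversed on the way to it, and in a product these trees accumulate and never cancel (Section~\ref{sec:munn}). In Section~\ref{sec:pruning} this yields a membership test and shows that the only candidate basis is what remains of $A$ after redundant generators are deleted. In Section~\ref{sec:criterion} we show that a family satisfying any nontrivial relation satisfies one of the same kind as \eqref{eq:first-relation}, in which the tree of a single generator is swallowed by trees already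 present (Theorem~\ref{thm:criterion}, and its dual form Theorem~\ref{thm:extremal}). Section~\ref{sec:algorithm} decides this condition with finite automata, proves Theorem~\ref{thm:main}, and deduces the analogue for free inverse monoids (Corollary~\ref{cor:monoid}).

Most of the argument does not use that the ambient semigroup is $FI_X$. We work throughout in a semigroup $M(G,\Omega)$ built from a group $G$ acting freely on a set $\Omega$, and Section~\ref{sec:groups} determines exactly which algorithmic properties of $G$ make freeness decidable in $M(G,G\times\mathbb N)$ (Theorem~\ref{thm:groups}).

\section{Munn trees and the semigroups $M(G,\Omega)$}\label{sec:munn}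

We use the following textbook facts. A semigroup is inverse if its idempotents commute and every $s$ has at least one $t$ with $sts=s$ and $tst=t$. In an inverse semigroup $(st)^{-1}=t^{-1}s^{-1}$, every idempotent $e$ satisfies $e^{-1}=e$, and homomorphisms of inverse semigroups preserve inverses. The free group $F_X$ is torsion-free, and each of its elements is represented by a unique reduced word over $X^{\pm}$, that is, a word without factors $kk^{-1}$, $k\in X^\pm$.

The Cayley graph $\Gamma_X$ has vertex set $F_X$ and an edge $\{g,gx\}$ for each $g\in F_X$ and $x\in X$. It is a tree, and the geodesic from $1$ to a vertex $g$ spells the reduced word of $g$. We also write $(g,x)$ for the edge $\{g,gx\}$. This identifies the edge set with $F_X\times X$: if $\{g,gx\}=\{h,hx'\}$ with $g\ne h$, then $g=hx'$ and $h=gx$, so $xx'=1$, which is impossible for $x,x'\in X$. The group $F_X$ acts on the left by $h(g,x)=(hg,x)$, and the action is free (only $1$ has fixed points) both on vertices and on edges. We identify a subtree with at least one edge with its edge set; its vertices are the endpoints of its edges.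

For a word $u$ over $X^{\pm}$, let $\bar u\in F_X$ be its value, let $u^{-1}$ be its formal inverse, and let $E(u)$ be the set of edges traversed by the path in $\Gamma_X$ that starts at $1$ and reads $u$. The path reading $uv$ is the path reading $u$ followed by the $\bar u$-translate of the path reading $v$, and the path reading $u^{-1}$ is the $\bar u^{-1}$-translate of the path reading $u$, traversed backwards. Hence
\[
E(uv)=E(u)\cup\bar u\,E(v),\qquad E(u^{-1})=\bar u^{-1}E(u).
\]

\begin{theorem}[Munn \cite{Munn}; see also Scheiblich \cite{Scheiblich}]\label{thm:munn}
The map $u\mapsto(E(u),\bar u)$ induces an isomorphism from $FI_X$ onto the set of pairs $(K,g)$, where $K$ is the non-empty edge set of a finite subtree of $\Gamma_X$ having $1$ and $g$ among its vertices, with product $(K,g)(L,h)=(K\cup gL,gh)$. The inverse is $(K,g)^{-1}=(g^{-1}K,g^{-1})$, and the idempotents are the pairs $(K,1)$.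
\end{theorem}

We identify $FI_X$ with this set of pairs. For example, $x=(\{(1,x)\},x)$ and $xx^{-1}y=(\{(1,x),(1,y)\},y)$, and relation \eqref{eq:first-relation} holds because the tree of $a$ is contained in the tree of $b$.

The product in Theorem~\ref{thm:munn} makes sense without trees. Let $G$ be a group acting freely on a set $\Omega$, and let $M(G,\Omega)$ be the set of pairs $(K,g)$ with $K\subseteq\Omega$ finite and non-empty and $g\in G$, with product $(K,g)(L,h)=(K\cup gL,gh)$. Both bracketings of a triple product $(K,g)(L,h)(N,k)$ equal $(K\cup gL\cup ghN,ghk)$, so the product is associative, and by induction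
\begin{equation}\label{eq:product}
(K_1,g_1)\cdots(K_m,g_m)=\Bigl(\,\bigcup_{i=1}^m g_1\cdots g_{i-1}K_i\,,\ g_1\cdots g_m\Bigr).
\end{equation}
An idempotent $(K,g)$ has $g^2=g$, so the idempotents are the pairs $(K,1)$, and they commute because $(K,1)(L,1)=(K\cup L,1)$. For $s=(K,g)$ and $t=(g^{-1}K,g^{-1})$, formula \eqref{eq:product} gives $sts=s$ and $tst=t$. So $M(G,\Omega)$ is an inverse semigroup with $(K,g)^{-1}=(g^{-1}K,g^{-1})$, and by Theorem~\ref{thm:munn} it contains $FI_X$ as an inverse subsemigroup when $G=F_X$ and $\Omega=F_X\times X$. For $a\in M(G,\Omega)$ we write $a=(T_a,g_a)$; thus
\begin{equation}\label{eq:inverse}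
T_{a^{-1}}=g_a^{-1}T_a,\qquad g_{a^{-1}}=g_a^{-1}.
\end{equation}

We shall study homomorphisms $FI_Y\to M(G,\Omega)$. All tree arguments will take place in the domain, in $\Gamma_Y$; of the target we need only \eqref{eq:product}, which says that each factor of a product leaves a non-empty trace in the first component.

\section{Irredundant generating sets and membership}\label{sec:pruning}

A subset $A$ of an inverse semigroup is \emph{irredundant} if no $a\in A$ lies in $\langle A\setminus\{a\}\rangle$. A free group has many bases, and an irredundant generating set such as $\{2,3\}\subseteq\mathbb Z$ need not be one of them. In $FI_Y$ the situation is rigid, because a generator $y$ has the smallest possible tree and so has very few factors.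

\begin{lemma}\label{lem:basis}
Let $S$ be an inverse semigroup generated by $A$, and let $\theta\colon FI_Y\to S$ be an isomorphism. Then for each $y\in Y$ the set $A$ contains $\theta(y)$ or $\theta(y)^{-1}$. If $A$ is irredundant, then $A$ is a free basis of $S$.
\end{lemma}

\begin{proof}
Fix $y\in Y$ and write $y=d_1\cdots d_m$ with $d_i=(K_i,v_i)\in\theta^{-1}(A\cup A^{-1})$. The tree of $y$ is the single edge $\{1,y\}$, and by \eqref{eq:product} it equals $\bigcup_i v_1\cdots v_{i-1}K_i$. Every $K_i$ is non-empty, so it consists of one edge of the form $\{u,uy\}$. This edge has $1$ as a vertex, so $u=1$ or $u=y^{-1}$, and $v_i$ is one of its two vertices. The four possibilities for $d_i$ are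
\begin{align*}
(\{\{1,y\}\},y)&=y, & (\{\{1,y\}\},1)&=yy^{-1},\\
(\{\{y^{-1},1\}\},y^{-1})&=y^{-1}, & (\{\{y^{-1},1\}\},1)&=y^{-1}y.
\end{align*}
If no $d_i$ were $y$ or $y^{-1}$, all $v_i$ would be $1$, contradicting $v_1\cdots v_m=y$. So $\theta(y)$ or $\theta(y)^{-1}$ lies in $A\cup A^{-1}$, which is the first claim.

Now let $A$ be irredundant, and choose $a_y=\theta(y)^{\sigma(y)}\in A$ with $\sigma(y)=\pm1$. The elements $a_y$ are distinct, and they generate $S$ because $Y$ generates $FI_Y$. An element $a\in A$ different from all $a_y$ would lie in $\langle\{a_y:y\in Y\}\rangle\subseteq\langle A\setminus\{a\}\rangle$, so $A=\{a_y:y\in Y\}$. The endomorphism $\alpha$ of $FI_Y$ with $\alpha(y)=y^{\sigma(y)}$ satisfies $\alpha^2(y)=y$ for all $y$, so it is an automorphism. Then $\theta\alpha\colon FI_Y\to S$ is an isomorphism mapping $Y$ bijectively onto $A$, which means that $A$ is a free basis.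
\end{proof}

\begin{example}\label{ex:irredundant}
The pair $a=x$, $b=xx^{-1}y$ is irredundant, since neither of $x,y\in F_X$ is a power of the other. It is not a free basis, so $\langle a,b\rangle$ is not free inverse. The pair $a=x^2$, $b=x^3$ in $FI_{\{x\}}$ is irredundant for the same reason and satisfies $a^3=b^2$, so $\langle x^2,x^3\rangle$ is not free inverse, although the corresponding subgroup of $F_{\{x\}}$ is the whole group. Irredundance cannot be dropped from the lemma: $\{x,x^2\}$ generates $FI_{\{x\}}$ and is not a free basis.
\end{example}

To extract an irredundant generating set from $A$ we must test membership. In a group, a short element may be a product of long generators, as in $x=x^3x^{-2}$. In $FI_{\{x\}}$ the element $x^3x^{-2}$ has a tree with three edges and differs from $x$. In general, \eqref{eq:product} confines every factorization of $(K,g)$ to translates of the sets $T_a$ that fit inside $K$, and there are finitely many of these.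

Let $A\subseteq M(G,\Omega)$ be finite and $s=(K,g)\in M(G,\Omega)$. Define a directed graph $\Delta$ with an edge $p\xrightarrow{a}pg_a$, labeled $a$, for each $a\in A\cup A^{-1}$ and each $p\in G$ with $pT_a\subseteq K$; its vertices are the endpoints of these edges together with $1$. The graph is finite: if we fix $\omega\in T_a$, then $p\omega\in K$, and since the action is free each point of $K$ equals $p\omega$ for at most one $p$. Edges come in opposite pairs, since by \eqref{eq:inverse} we have $pg_aT_{a^{-1}}=pT_a$, so that $p\xrightarrow{a}pg_a$ is reversed by $pg_a\xrightarrow{a^{-1}}p$. Let $C$ be the component of $1$, that is, the vertices reachable from $1$ together with the edges between them.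

\begin{lemma}\label{lem:membership}
With this notation, $s\in\langle A\rangle$ if and only if $g$ is a vertex of $C$ and
\[
\bigcup\{\,pT_a : p\xrightarrow{a}pg_a \text{ is an edge of } C\,\}=K .
\]
For $M(F_X,F_X\times X)$ with $A\subseteq FI_X$ and $s\in FI_X$ given by words, membership is decidable in polynomial time.
\end{lemma}

\begin{proof}
Let $K'$ be the union in the statement; $K'\subseteq K$ by the definition of $\Delta$. Suppose $s=a_1\cdots a_m$ with $a_i\in A\cup A^{-1}$, and put $p_i=g_{a_1}\cdots g_{a_i}$, $p_0=1$. By \eqref{eq:product}, $K=\bigcup_i p_{i-1}T_{a_i}$ and $g=p_m$. So each $p_{i-1}\xrightarrow{a_i}p_i$ is an edge of $\Delta$, these edges form a walk from $1$ to $g$ in $C$, and they already give $K\subseteq K'$.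

Conversely, assume the two conditions. Since edges can be reversed, any vertex of $C$ is reachable from any other, so there is a walk in $C$ that starts at $1$, traverses the finitely many edges of $C$ one after another, and ends at $g$. It is non-empty because $K'=K\neq\emptyset$ forces $C$ to have an edge. By \eqref{eq:product} the product of its labels is $(K',g)=s$.

For elements of $FI_X$, the tree $T_a$ has $1$ and $g_a$ as vertices, so $pT_a\subseteq K$ makes $p$ and $pg_a$ vertices of the tree $K$. Hence $\Delta$ has at most $|K|+1$ vertices and $2|A|(|K|+1)$ edges. As $|K|$ and $|T_a|$ are bounded by the lengths of the given words, $\Delta$, $C$ and $K'$ are computable in polynomial time.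
\end{proof}

Given a finite non-empty $A\subseteq M(G,\Omega)$, \emph{pruning} is the following procedure: while some $a\in A$ lies in $\langle A\setminus\{a\}\rangle$, delete one such $a$.

\begin{corollary}\label{cor:pruning}
Pruning turns a finite non-empty set $A\subseteq M(G,\Omega)$ into a non-empty irredundant subset $B$ with $\langle B\rangle=\langle A\rangle$, and $\langle A\rangle$ is free inverse if and only if $B$ is a free basis.
\end{corollary}

\begin{proof}
A deletion does not change the generated subsemigroup, and the last element is never deleted because $\langle\emptyset\rangle=\emptyset$. If $B$ is a free basis then $\langle A\rangle\cong FI_B$. If $\langle A\rangle\cong FI_Y$ for some $Y$, finite or not, then $B$ is a free basis by Lemma~\ref{lem:basis}.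
\end{proof}

\section{A criterion for free bases}\label{sec:criterion}

Throughout this section $Y$ is a non-empty set, possibly infinite, $b_y=(T_y,g_y)$ for $y\in Y$ is a family of elements of $M(G,\Omega)$, and $\varphi\colon FI_Y\to M(G,\Omega)$ and $\psi\colon F_Y\to G$ are the homomorphisms with $\varphi(y)=b_y$ and $\psi(y)=g_y$. For the formal inverse $y^{-1}\in Y^{-1}$ put $b_{y^{-1}}=b_y^{-1}=(T_{y^{-1}},g_{y^{-1}})$, so that $\varphi(c)=(T_c,g_c)$ and $\psi(c)=g_c$ for all $c\in Y^{\pm}$. We ask when $\varphi$ is injective.

\subsection*{Tiles}
An element of $FI_Y$ is a tree in $\Gamma_Y$ with an endpoint, so we describe $\varphi$ edge by edge. To the edge $\varepsilon=\{u,uc\}$ of $\Gamma_Y$, with $u\in F_Y$ and $c\in Y^{\pm}$, attach the \emph{tile}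
\[
D(\varepsilon)=\psi(u)T_c\subseteq\Omega .
\]
The edge has one other description, $\{uc,(uc)c^{-1}\}$, and by \eqref{eq:inverse} it gives $\psi(u)g_cT_{c^{-1}}=\psi(u)T_c$, so the tile is well defined. From the definition, $D(v\varepsilon)=\psi(v)D(\varepsilon)$ for $v\in F_Y$. For a set $F$ of edges put $D(F)=\bigcup_{\varepsilon\in F}D(\varepsilon)$. If the word $c_1\cdots c_m$ represents $(T,w)\in FI_Y$ and $u_i=\overline{c_1\cdots c_i}$, then $T$ consists of the edges $\{u_{i-1},u_{i-1}c_i\}$, and \eqref{eq:product} applied to $b_{c_1}\cdots b_{c_m}$ gives
\begin{equation}\label{eq:phi}
\varphi(T,w)=(D(T),\psi(w)).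
\end{equation}
So the question is essentially whether a tree $T$ can be recovered from the union of its tiles. If every tile contained a point lying in no other tile, recovery would be immediate. The smallest example shows that this is too much to ask, and what to ask instead.

\begin{example}\label{ex:line}
Let $X=\{x\}$, $Y=\{y\}$ and $b_y=xxx^{-1}$. Both Cayley graphs are lines; write $k$ for the vertex $y^k$ or $x^k$, and $[i,j]$ for the set of edges between the vertices $i<j$. Then $b_y=([0,2],x)$ and $D([k,k+1])=[k,k+2]$. Every edge $[k,k+1]$ of $\Gamma_X$ lies in two tiles, $D([k-1,k])$ and $D([k,k+1])$, so no tile has a private point. Nevertheless, the elements of $FI_Y$ are the pairs $([i,j],y^k)$ with $i\le 0\le j$, $i<j$ and $i\le k\le j$, and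
\[
\varphi([i,j],y^k)=([i,j+1],x^k),
\]
which determines $i,j,k$. So $\varphi$ is injective. The reason is that trees are connected. The tile $D([0,1])=[0,2]$ is covered by $D([-1,0])\cup D([1,2])$, but a tree of $\Gamma_Y$ that avoids the edge $[0,1]$ lies on one side of it. The tiles of all edges to the left miss $[1,2]$, and the tiles of all edges to the right miss $[0,1]$. Hence whenever a tree grows by one edge, the union of its tiles grows. Compare $a=x$, $b=xx^{-1}y$: adding the edge $\{1,a\}$ to the one-edge tree $\{1,b\}$ adds the tile $T_a\subseteq T_b$, that is, nothing.
\end{example}

The example suggests comparing the tile of an edge with the tiles on one side of that edge only. By equivariance we may assume that the edge is $\{1,c\}$ and that the side is the one containing $1$. For $c\in Y^{\pm}$ let $H_c$ be the set of edges of the component of $1$ in $\Gamma_Y$ with the edge $\{1,c\}$ removed: the edges \emph{behind} the oriented edge $1\to c$. Any subtree that has $1$ as a vertex and avoids $\{1,c\}$ is contained in $H_c$, and $\{1,c\}\notin H_c$.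

\begin{theorem}\label{thm:criterion}
The homomorphism $\varphi$ is injective if and only if $T_c\not\subseteq D(H_c)$ for every $c\in Y^{\pm}$.
\end{theorem}

\begin{proof}
Suppose $T_c\subseteq D(H_c)$ for some $c$. The set $H_c$ is infinite, and to obtain elements of $FI_Y$ we need a finite tree; this is where we use that $T_c$ is finite. Choosing for each point of $T_c$ an edge of $H_c$ whose tile contains it, we get a finite non-empty $F\subseteq H_c$ with $T_c\subseteq D(F)$. Let $T$ be the union of $F$ with the geodesics from $1$ to the vertices of $F$. These geodesics stay in the component of $1$, so $T\subseteq H_c$ is a finite subtree with vertex $1$. Then $T'=T\cup\{\{1,c\}\}$ is a subtree different from $T$, and $D(T')=D(T)\cup T_c=D(T)$. By \eqref{eq:phi} the distinct elements $(T,1)$ and $(T',1)$ have the same image.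

Conversely, let $\varphi(s)=\varphi(t)$ with $s=(T,v)\neq t=(U,w)$. The criterion speaks about trees only, while $s$ and $t$ might differ only in their endpoints, and we do not know that $\psi$ is injective. We therefore first produce two distinct idempotents with the same image. The map $\varphi$ identifies $ss^{-1}=(T,1)$ with $tt^{-1}=(U,1)$, and $s^{-1}s=(v^{-1}T,1)$ with $t^{-1}t=(w^{-1}U,1)$. Suppose that both pairs consist of equal elements. Then $T=U$ and $wv^{-1}T=T$, so $wv^{-1}$ permutes the finite non-empty vertex set of $T$, and some positive power of it fixes a vertex. As $F_Y$ acts freely on vertices, that power is $1$, and as $F_Y$ is torsion-free, $v=w$. Then $s=t$, a contradiction.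

So, renaming, there are finite subtrees $T\neq U$, each with at least one edge and with $1$ as a vertex, such that $D(T)=D(U)$. Then $D(T\cup U)=D(T)=D(U)$, and by symmetry we may assume $T\neq T\cup U$. It remains to localize the coincidence at one edge. The union $T\cup U$ is connected because both trees contain $1$. Take a path in $T\cup U$ that starts at $1$ and traverses an edge outside $T$, and let $\varepsilon=\{u,uc\}$ be the first edge of the path outside $T$, traversed from $u$ to $uc$. Then $u$ is a vertex of $T$. The tree $u^{-1}T$ has $1$ as a vertex and avoids $u^{-1}\varepsilon=\{1,c\}$, so $u^{-1}T\subseteq H_c$. From $\psi(u)T_c=D(\varepsilon)\subseteq D(T\cup U)=D(T)$ we obtain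
\[
T_c\subseteq\psi(u)^{-1}D(T)=D(u^{-1}T)\subseteq D(H_c).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:signs}
The condition is needed for inverse letters as well. Let $a=x^{-1}$ and $b=xx^{-1}y$, so that $\psi$ is injective. The edge $(1,y)\in T_b$ lies only in the tile of $\{1,b\}$, and the edge $(x^{-1},x)\in T_a$ lies only in the tiles of $\{1,a\}$ and $\{a,ab\}$, neither of which is in $H_a$. So the condition holds for $c=a$ and $c=b$. It fails for $c=a^{-1}$, since $T_{a^{-1}}=\{(1,x)\}\subseteq T_b$ and $\{1,b\}\in H_{a^{-1}}$.
\end{remark}

The first guess of the introduction does give a necessary condition.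

\begin{lemma}\label{lem:psi}
If $\varphi$ is injective, then so is $\psi$.
\end{lemma}

\begin{proof}
Let $w$ be a non-empty reduced word with $\psi(\bar w)=1$. By \eqref{eq:phi}, $\varphi(w)=(K,1)$ is idempotent, so $\varphi(w)=\varphi(ww)$. But $w\neq ww$ in $FI_Y$ because $\bar w\neq\bar w^2$.
\end{proof}

\subsection*{Extremal edges}
It is often easier to fix a point of $\Omega$ and ask which tiles contain it. For $\omega\in\Omega$ let $S_\omega$ be the set of edges $\varepsilon$ of $\Gamma_Y$ with $\omega\in D(\varepsilon)$. In Example~\ref{ex:line}, each $S_\omega$ consists of two consecutive edges.

\begin{theorem}\label{thm:extremal}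
We have $S_{\psi(u)\omega}=uS_\omega$ for all $u\in F_Y$ and $\omega\in\Omega$. The map $\varphi$ is injective if and only if $\psi$ is injective and for every $c\in Y^{\pm}$ there is $\omega\in\Omega$ with $\{1,c\}\in S_\omega$ and $S_\omega\cap H_c=\emptyset$. If $\psi$ is injective and $Y$ is finite, then every $S_\omega$ is finite.
\end{theorem}

\begin{proof}
We have $\omega\in D(\varepsilon)$ if and only if $\psi(u)\omega\in\psi(u)D(\varepsilon)=D(u\varepsilon)$, which is the first claim. Next, $\omega\in T_c=D(\{1,c\})$ means $\{1,c\}\in S_\omega$, and $\omega\notin D(H_c)$ means $S_\omega\cap H_c=\emptyset$. So the second claim is Theorem~\ref{thm:criterion} combined with Lemma~\ref{lem:psi}. For the third, every edge has the form $\{u,uy\}$ with $y\in Y$, and it lies in $S_\omega$ if and only if $\psi(u)^{-1}\omega\in T_y$. For each $y\in Y$ and $\tau\in T_y$, the equation $\psi(u)^{-1}\omega=\tau$ determines $\psi(u)$ because the action is free, and then $u$ because $\psi$ is injective. Hence $|S_\omega|\le\sum_{y\in Y}|T_y|$.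
\end{proof}

In words, every oriented edge of $\Gamma_Y$ must occur in some $S_\omega$ as an end edge, with all the rest of $S_\omega$ in front of it. On a line, a finite non-empty set of edges has an end edge on each side, and this settles the case of one generator.

\begin{corollary}\label{cor:rank-one}
The inverse subsemigroup $\langle(T,g)\rangle\le M(G,\Omega)$ is free inverse if and only if $g$ has infinite order. In particular, a monogenic inverse subsemigroup of $FI_X$ is free inverse if and only if its generator is not idempotent.
\end{corollary}

\begin{proof}
Let $Y=\{y\}$ and $b_y=(T,g)$. A singleton is irredundant, so by Corollary~\ref{cor:pruning} the semigroup is free inverse if and only if $\varphi$ is injective. By Lemma~\ref{lem:psi} this forces $\psi$ to be injective, that is, $g$ to have infinite order. Conversely, let $g$ have infinite order. With the notation of Example~\ref{ex:line} for the line $\Gamma_Y$, the set $H_y$ consists of the edges $[k,k+1]$ with $k\le-1$, and $H_{y^{-1}}$ of those with $k\ge0$. Take $\omega\in T$. Then $S_\omega$ contains $[0,1]$ and is finite by Theorem~\ref{thm:extremal}; let $[i,i+1]$ be its leftmost and $[j,j+1]$ its rightmost edge. The set $S_{g^{-i}\omega}=y^{-i}S_\omega$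 has leftmost edge $[0,1]=\{1,y\}$ and so misses $H_y$. The set $S_{g^{-j-1}\omega}=y^{-j-1}S_\omega$ has rightmost edge $[-1,0]=\{1,y^{-1}\}$ and so misses $H_{y^{-1}}$. By Theorem~\ref{thm:extremal}, $\varphi$ is injective. Finally, in $F_X$ every $g\neq1$ has infinite order, and $(T,g)$ is idempotent exactly when $g=1$.
\end{proof}

The freeness of the action, which played no part in Theorem~\ref{thm:criterion}, is essential here. If $\mathbb Z$ acts trivially on a one-point set, the same product formula gives the group $\mathbb Z$, which is generated by an element of infinite order and has one idempotent, while $yy^{-1}\neq y^{-1}y$ in $FI_Y$.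

\section{The algorithm}\label{sec:algorithm}

For finite $Y$, Theorem~\ref{thm:criterion} leaves finitely many questions of the form ``is the point $\omega\in T_c$ in $D(H_c)$?''. Each of them still concerns infinitely many tiles, and the tile that covers $\omega$ may be far from the vertex $1$.

\begin{example}\label{ex:far}
Let $m\ge1$, $a=x$ and $b=y^mxx^{-1}y^{-m}y$. Then $g_b=y$, and $T_b$ is the path from $1$ to $y^m$ together with the edge $(y^m,x)$. The map $\psi$ is injective, and the only edge $(1,x)$ of $T_a$ lies in the tile $\psi(u)T_b$ of $\{u,ub\}$ exactly when $\psi(u)y^m=1$, that is, $u=b^{-m}$. The edge $\{b^{-m},b^{-m+1}\}$ belongs to $H_a$, so $\{a,b\}$ is not a free basis, and no other edge of $H_a$ witnesses $T_a\subseteq D(H_a)$.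
\end{example}

The remedy is that $H_c$ is described by a finite automaton. Recall that a \emph{finite automaton} over an alphabet $\Sigma$ is a finite directed graph whose vertices are called states and whose edges, called transitions, are labeled by letters of $\Sigma$ or, for \emph{silent} transitions, by the empty word; one state is initial and some states are accepting. The automaton \emph{accepts} a word if the word is the label of a path from the initial state to an accepting state.

\subsection*{From tiles to languages}
Every edge of $\Gamma_Y$ can be written uniquely as $\{w,wz\}$ with $z\in Y^{\pm}$ and $wz$ a reduced word: $w$ is the endpoint closer to $1$. A vertex lies in the component of $1$ after removal of $\{1,c\}$ if and only if its geodesic from $1$ avoids $\{1,c\}$, that is, its reduced word does not start with $c$. So $\{w,wz\}\in H_c$ if and only if $wz$ does not start with $c$. For $c,z\in Y^{\pm}$ let $L_{c,z}$ be the set of words $w$ over $Y^\pm$ such that $wz$ is reduced and does not start with $c$. Then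
\begin{equation}\label{eq:DH}
D(H_c)=\bigcup_{z\in Y^{\pm}}\ \bigcup_{w\in L_{c,z}}\psi(w)T_z ,
\end{equation}
where we identify a reduced word with the element of $F_Y$ that it represents. For finite $Y$, the language $L_{c,z}$ is accepted by the automaton $\mathcal A_{c,z}$ whose states are an initial state $\iota$ and the letters $d\in Y^{\pm}$, which remember the last letter read. Its transitions are $\iota\xrightarrow{d}d$ for $d\neq c$ and $d\xrightarrow{d'}d'$ for $d'\neq d^{-1}$, so the labels of paths from $\iota$ are the reduced words not starting with $c$. Its accepting states are all $d\neq z^{-1}$, which makes $wz$ reduced for non-empty $w$, and also $\iota$ if $z\neq c$, which is the condition for the empty word to be in $L_{c,z}$.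

\begin{lemma}\label{lem:reduction}
Let $\Omega=G\times I$ for a set $I$, with $G$ acting by left multiplication on the first factor. A point $(p,i)$ lies in $D(H_c)$ if and only if there are $z\in Y^{\pm}$ and a point $(q,i)\in T_z$ with the same second coordinate such that $pq^{-1}\in\psi(L_{c,z})$.
\end{lemma}

\begin{proof}
By \eqref{eq:DH}, $(p,i)\in D(H_c)$ means $(p,i)=(\psi(w)q,j)$ for some $z$, some $w\in L_{c,z}$ and some $(q,j)\in T_z$. This equation says $j=i$ and $\psi(w)=pq^{-1}$.
\end{proof}

\subsection*{Automata over a free group}
For $G=F_X$ the tests ``$h\in\psi(L_{c,z})$?'' are decidable by a theorem of Benois \cite{Benois}, which we prove in the form needed. The difficulty is that the words with value $h$ are infinitely many and arbitrarily long. The idea is to build the cancellation of factors $kk^{-1}$ into the automaton, after which only the reduced word has to be tried.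

\begin{lemma}\label{lem:benois}
Given a finite automaton $\mathcal A$ over $X^{\pm}$, possibly with silent transitions, and a reduced word $h$, one can decide in polynomial time whether $\mathcal A$ accepts some word equal to $h$ in $F_X$.
\end{lemma}

\begin{proof}
Let $Q$ be the set of states. As long as possible, do the following: if the current automaton has a path from $r$ to $r'$ with label $kk^{-1}$ for some $k\in X^{\pm}$ (silent transitions are allowed along the path) and no silent transition $r\to r'$, add that silent transition. At most $|Q|^2$ transitions are added, and each search for a pair $(r,r')$ is a reachability computation in a graph of polynomial size. Let $\mathcal A'$ be the resulting automaton. We claim that $\mathcal A'$ accepts the word $h$ if and only if $\mathcal A$ accepts a word equal to $h$ in $F_X$; the former is again a reachability question, in the graph of pairs (state, prefix of $h$).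

For every added transition $r\to r'$ there is a path from $r$ to $r'$ in $\mathcal A$ whose label has value $1$. This follows by induction on the order of addition: the path labeled $kk^{-1}$ that justified $r\to r'$ uses only transitions of $\mathcal A$ and transitions added earlier, and replacing the latter by their paths in $\mathcal A$ does not change the value of the label. So if $\mathcal A'$ accepts $h$, replacing the added transitions on an accepting path gives an accepting path of $\mathcal A$ whose label has value $h$.

Conversely, let $\mathcal A$ accept $u$ with $\bar u=h$. Then $\mathcal A'$ accepts $u$. If $\mathcal A'$ accepts a word $u_1kk^{-1}u_2$, an accepting path splits into three paths with labels $u_1$, $kk^{-1}$, $u_2$. The middle one can be replaced by a silent transition, which is present because the procedure has stopped, so $\mathcal A'$ accepts $u_1u_2$. Deleting such factors one at a time turns $u$ into the reduced word $h$.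
\end{proof}

To apply the lemma, replace each transition of $\mathcal A_{c,z}$ with label $d$ by a path, through new states, spelling a word over $X^\pm$ with value $g_d$ (the reduced word of $g_d$, or a silent transition if $g_d=1$). We call this \emph{substitution}. The values of the words accepted by the resulting automaton $\mathcal A_{c,z}^{\psi}$ form exactly the set $\psi(L_{c,z})$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $X$ and $A$, the algorithm proceeds in three steps.
\begin{enumerate}
\item Compute the pairs $(T_a,g_a)$ for $a\in A$ and discard repetitions.
\item Prune $A$ to an irredundant set $B$, using Lemma~\ref{lem:membership}.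
\item Take $Y=B$ and $b_y=y$. For each $c\in Y^{\pm}$ and each edge $(p,x)\in T_c$, decide whether $(p,x)\in D(H_c)$: by Lemma~\ref{lem:reduction} with $I=X$, apply Lemma~\ref{lem:benois} to $\mathcal A_{c,z}^\psi$ and the reduced word of $pq^{-1}$, for all $z\in Y^{\pm}$ and $(q,x)\in T_z$. If for every $c$ some edge of $T_c$ is not in $D(H_c)$, answer ``free inverse, with free basis $B$''; otherwise answer ``not free inverse''.
\end{enumerate}
By Corollary~\ref{cor:pruning}, $\langle A\rangle$ is free inverse if and only if $B$ is a free basis, and by Theorem~\ref{thm:criterion} this is what step~3 tests.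

For the running time, let $n$ be the total length of the words in $A$. Then $|A|\le n$ and $\sum_{a\in A}|T_a|\le n$. Step~2 makes at most $|A|$ deletions, each after at most $|A|$ membership tests. In step~3 we have $\sum_{c\in Y^{\pm}}|T_c|\le 2n$, so there are at most $4n^2$ pairs of edges $(p,x),(q,x)$ to test. Each $T_c$ is a tree with vertex $1$ and at most $n$ edges, so $p$, $q$ and $g_c$ have length at most $n$. The automaton $\mathcal A_{c,z}$ has at most $2n+1$ states and $2n(2n+1)$ transitions, and substitution replaces each transition by a path of length at most $n$. All steps are therefore polynomial in the size of the input.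
\end{proof}

\subsection*{Free inverse monoids}
The free inverse monoid $FIM_Y$ is $FI_Y$ with an identity $1$ adjoined; we allow $Y=\emptyset$, in which case $FIM_Y=\{1\}$. Although $FI_X$ has no identity, as the next proof shows, an inverse subsemigroup may have one: $\langle xx^{-1}\rangle\cong FIM_\emptyset$.

\begin{corollary}\label{cor:monoid}
It is decidable in polynomial time whether a finitely generated inverse subsemigroup $S=\langle A\rangle$ of $FI_X$ is isomorphic to a free inverse monoid $FIM_Y$, where $Y=\emptyset$ is allowed.
\end{corollary}

\begin{proof}
Regard $A$ as a set of elements of $FI_X$. We claim that $S\cong FIM_Y$ for some $Y$ if and only if there is an idempotent $e\in A$ with $ea=ae=a$ for all $a\in A$ such that either $A=\{e\}$ or $\langle A\setminus\{e\}\rangle$ is free inverse. This condition is decidable in polynomial time: try each $e\in A$, compare products by Theorem~\ref{thm:munn}, and apply Theorem~\ref{thm:main}.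

Let $S\cong FIM_Y$, with identity $e$. The set $FIM_Y\setminus\{1\}$ is $FI_Y$ or empty, so $S\setminus\{e\}$ is closed under products and inverses. If $e\notin A$, then $S=\langle A\rangle\subseteq S\setminus\{e\}$, which is absurd; so $e\in A$. By the same closure property $\langle A\setminus\{e\}\rangle\subseteq S\setminus\{e\}$. Conversely, write $s\in S\setminus\{e\}$ as a product of elements of $A\cup A^{-1}$ and delete the factors $e=e^{-1}$; the remaining product is non-empty since $s\neq e$, so $s\in\langle A\setminus\{e\}\rangle$. Thus $\langle A\setminus\{e\}\rangle=S\setminus\{e\}$, which is isomorphic to $FI_Y$ if $Y\neq\emptyset$, while $A=\{e\}$ if $Y=\emptyset$.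

Conversely, let $e$ be as in the claim. Inverting $ea=ae=a$ gives $a^{-1}e=ea^{-1}=a^{-1}$, so $e$ is an identity of $S$. If $A=\{e\}$ then $S=\{e\}\cong FIM_\emptyset$. Otherwise $S'=\langle A\setminus\{e\}\rangle\cong FI_Y$ with $Y\neq\emptyset$, and $S=S'\cup\{e\}$. The semigroup $FI_Y$ has no identity. Indeed, an identity would be an idempotent $(K,1)$, and $(K,1)y=y$, $(K,1)y^{-1}=y^{-1}$ would force the non-empty set $K$ into both of the disjoint sets $\{\{1,y\}\}$ and $\{\{1,y^{-1}\}\}$. Hence $e\notin S'$, and $S$ is $S'$ with an identity adjoined, so $S\cong FIM_Y$.
\end{proof}

\section{Other groups}\label{sec:groups}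

The ambient group $F_X$ entered the algorithm in two ways: we compared group elements, and we applied Lemma~\ref{lem:benois}. It is natural to ask how much of the second is really needed. The answer is sharp for $\Omega=G\times\mathbb N$, where $\mathbb N=\{1,2,\dots\}$ and $G$ acts by left multiplication on the first factor. We call the second coordinate of a point its \emph{color}; translation preserves colors, and an unlimited supply of colors lets us keep the tiles of different generators apart or make them meet at will.

Let $G$ be generated by a finite set $\Sigma$. Elements of $G$ are given to algorithms as words over $\Sigma^{\pm}$, and elements of $M(G,G\times\mathbb N)$ as a finite list of points together with a group element. The group $G$ has \emph{solvable word problem} if one can decide whether a word represents $1$, and hence whether two words represent the same element. Let $F_n$ be the free group on $y_1,\dots,y_n$.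

\begin{theorem}\label{thm:groups}
Let $G$ be a finitely generated group with solvable word problem and $M=M(G,G\times\mathbb N)$. The problem ``given a finite non-empty $A\subseteq M$, is $\langle A\rangle$ a free inverse semigroup?'' is decidable if and only if both of the following problems are decidable:
\begin{itemize}
\item[(a)] given $g_1,\dots,g_n\in G$ with $n\ge1$, is the homomorphism $F_n\to G$, $y_i\mapsto g_i$, injective?
\item[(b)] given $n\ge2$, elements $g_1,\dots,g_n\in G$ for which this homomorphism is injective, and $h\in G$, is $h\in\langle g_1,\dots,g_n\rangle$?
\end{itemize}
\end{theorem}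

In (b), $\langle g_1,\dots,g_n\rangle$ is the subgroup generated, and the algorithm is only required to work on inputs for which the homomorphism is injective. The case $n=1$ is absent from (b) because Corollary~\ref{cor:rank-one} settles one generator without any membership test.

\begin{proof}
\emph{Problems \emph{(a)} and \emph{(b)} decide freeness.} The graph $\Delta$ of Lemma~\ref{lem:membership} is computable from the word problem: fix $(q,k)\in T_a$; then $pT_a\subseteq K$ forces $p=rq^{-1}$ for some $(r,k)\in K$, and each of these finitely many candidates can be tested. So we can discard repetitions from $A$ and prune it to an irredundant set $B$, and by Corollary~\ref{cor:pruning} it remains to decide whether $\varphi$ is injective for $Y=B$, $b_y=y$. Decide by (a) whether $\psi$ is injective. If not, $\varphi$ is not injective by Lemma~\ref{lem:psi}. If $\psi$ is injective and $|B|=1$, then $\langle B\rangle$ is free inverse by Corollary~\ref{cor:rank-one}. If $\psi$ is injective and $|B|\ge2$, then by Theorem~\ref{thm:criterion} and Lemma~\ref{lem:reduction} it suffices to decide whether $pq^{-1}\in\psi(L_{c,z})$ for the finitely many $c,z\in Y^{\pm}$, $(p,k)\in T_c$, $(q,k)\in T_z$. Injectivity of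 $\psi$ reduces this to subgroup membership, because $pq^{-1}$ has at most one preimage. Decide by (b) whether $pq^{-1}\in\psi(F_Y)$. If not, the answer is no. If so, enumerate the reduced words over $Y^{\pm}$ until the unique $w$ with $\psi(w)=pq^{-1}$ is found by the word problem, and check whether $w\in L_{c,z}$.

For the opposite direction we encode (a) and (b) in families $A=\{a_1,\dots,a_n\}$ with $a_i=(T_i,g_i)$ and $|T_i|=1$. We take $Y=\{y_1,\dots,y_n\}$ and $b_{y_i}=a_i$, so that $\psi$ is the homomorphism in the statement. In both encodings the $a_i$ are distinct and $A$ is irredundant, so $\langle A\rangle$ is free inverse if and only if $\varphi$ is injective (Corollary~\ref{cor:pruning}). We use one observation.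

\medskip
\noindent$(*)$ \emph{If $\psi$ is injective and for each $i$ there is $\omega_i$ with $S_{\omega_i}=\{\{1,y_i\}\}$, then $\varphi$ is injective.}
\medskip

\noindent Indeed $S_{g_i^{-1}\omega_i}=y_i^{-1}S_{\omega_i}=\{\{1,y_i^{-1}\}\}$, and $\{1,c\}\notin H_c$, so the condition of Theorem~\ref{thm:extremal} holds for $c=y_i$ with $\omega_i$ and for $c=y_i^{-1}$ with $g_i^{-1}\omega_i$.

\emph{Freeness decides \emph{(a)}.} Give each generator its own color: $a_i=(\{(1,i)\},g_i)$. By \eqref{eq:product}, the first component of an element of $\langle A\setminus\{a_i\}\rangle$ contains no point of color $i$, so $A$ is irredundant. If $\psi$ is not injective, then $\varphi$ is not injective by Lemma~\ref{lem:psi}. If $\psi$ is injective, then $D(\{u,uy_j\})=\{(\psi(u),j)\}$ contains $(1,i)$ only for $j=i$ and $u=1$, so $S_{(1,i)}=\{\{1,y_i\}\}$ and $\varphi$ is injective by $(*)$. Thus $\langle A\rangle$ is free inverse if and only if $\psi$ is injective.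

\emph{Freeness decides \emph{(b)}.} Now $\psi$ is injective, with image $H=\langle g_1,\dots,g_n\rangle$. Let the first two generators share a color, at points differing by $h$:
\[
a_1=(\{(1,1)\},g_1),\qquad a_2=(\{(h,1)\},g_2),\qquad a_i=(\{(1,i)\},g_i)\quad(i\ge3).
\]
No $y_i$ lies in the subgroup of $F_n$ generated by the other $y_j$, so no $g_i$ lies in the subgroup generated by the other $g_j$, and $A$ is irredundant. The tiles of color $1$ are
\[
D(\{u,uy_1\})=\{(\psi(u),1)\},\qquad D(\{u,uy_2\})=\{(\psi(u)h,1)\},
\]
and $D(\{u,uy_i\})=\{(\psi(u),i)\}$ for $i\geq 3$.

Suppose $h\notin H$. The point $(1,1)$ lies in $D(\{u,uy_1\})$ only for $u=1$, and in no $D(\{u,uy_2\})$, since $\psi(u)h=1$ would put $h$ in $H$. The point $(h,1)$ lies in no $D(\{u,uy_1\})$, since $\psi(u)\ne h$, and in $D(\{u,uy_2\})$ only for $u=1$. So $S_{(1,1)}=\{\{1,y_1\}\}$, $S_{(h,1)}=\{\{1,y_2\}\}$, and $S_{(1,i)}=\{\{1,y_i\}\}$ for $i\ge3$. By $(*)$, $\varphi$ is injective.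

Suppose $h=\psi(w)$ with $w\in F_n$. Then $(1,1)$ lies in the tile of $\varepsilon=\{1,y_1\}$ and in the tile of $\eta=\{w^{-1},w^{-1}y_2\}$, and $\eta\neq\varepsilon$ because the edges $(w^{-1},y_2)$ and $(1,y_1)$ carry different letters. Removing $\varepsilon$ from $\Gamma_Y$ leaves the component of $1$, with edge set $H_{y_1}$, and the component of $y_1$. Translation by $y_1^{-1}$ takes $\varepsilon$ to $\{1,y_1^{-1}\}$ and $y_1$ to $1$, so the second component has edge set $y_1H_{y_1^{-1}}$. If $\eta\in H_{y_1}$, then $T_{y_1}=\{(1,1)\}= D(\eta)\subseteq D(H_{y_1})$. If $\eta\in y_1H_{y_1^{-1}}$, then $y_1^{-1}\eta\in H_{y_1^{-1}}$ and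
\[
T_{y_1^{-1}}=\{(g_1^{-1},1)\}= g_1^{-1}D(\eta)=D(y_1^{-1}\eta)\subseteq D(H_{y_1^{-1}}).
\]
In both cases $\varphi$ is not injective by Theorem~\ref{thm:criterion}. Thus $\langle A\rangle$ is free inverse if and only if $h\notin H$.
\end{proof}

A \emph{rational subset} of $G$ is the set of values in $G$ of the words accepted by a finite automaton over $\Sigma^{\pm}$. The (uniform) \emph{rational subset membership problem} asks, given such an automaton and a word, whether the value of the word lies in the rational subset.

\begin{corollary}\label{cor:rational}
If $G$ is finitely generated with decidable (uniform) rational subset membership problem, then it is decidable whether a finitely generated inverse subsemigroup of $M(G,G\times\mathbb N)$ is free inverse.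
\end{corollary}

\begin{proof}
We verify the hypothesis and the two conditions of Theorem~\ref{thm:groups}. A word $u$ has value $1$ if and only if $1$ lies in the rational subset given by an automaton accepting $u$ alone, so the word problem is solvable. For (a), take the automaton with states $\iota$ and $d\in Y^{\pm}$, $Y=\{y_1,\dots,y_n\}$, transitions $\iota\xrightarrow{d}d$ for all $d$ and $d\xrightarrow{d'}d'$ for $d'\neq d^{-1}$, and all states except $\iota$ accepting. It accepts the non-empty reduced words, and the homomorphism fails to be injective if and only if $1$ lies in the rational subset obtained by substituting the given words for the $g_i^{\pm1}$. For (b), the same substitution in the one-state automaton with a loop for each $d\in Y^{\pm}$ gives the subgroup $\langle g_1,\dots,g_n\rangle$ as a rational subset.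
\end{proof}

Numbering the letters of $X$ embeds $F_X\times X$ in $F_X\times\mathbb N$, and hence $FI_X$ in $M(F_X,F_X\times\mathbb N)$. Since Lemma~\ref{lem:benois} solves the rational subset membership problem for $F_X$, the decidability part of Theorem~\ref{thm:main} is the case $G=F_X$ of Corollary~\ref{cor:rational}; the direct argument of Section~\ref{sec:algorithm} avoids the enumeration of words and gives the polynomial bound.

\begin{thebibliography}{9}

\bibitem{Benois}
M. Benois, C. R. Acad. Sci. Paris, 1969.

\bibitem{CR}
Jung Won Cho and Nik Ruskuc, \emph{Generators and presentations of inverse subsemigroups of the monogenic free inverse semigroup}, arXiv:2402.05875 (2024).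

\bibitem{Munn}
W. D. Munn, \emph{Free inverse semigroups}, Proc. London Math. Soc., 1974.

\bibitem{Scheiblich}
Scheiblich, 1973.

\end{thebibliography}
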